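# HSP-classes and varieties of continuous algebras

## Cpos, continuous algebras, and extended terms

**Definition (cpo, continuous map).** A *cpo* is a poset in which every $\omega$-chain $a_0\sqsubseteq a_1\sqsubseteq\cdots$ has a join $\bigsqcup_k a_k$. We say "chain" for $\omega$-chain. A map between cpos is *continuous* if it is monotone and preserves joins of chains. $\mathbf{CPO}$ is the category of cpos and continuous maps.

No least element is required, and the empty poset is a cpo. The poset $\mathbb N$ with its usual order is not a cpo, since $0\sqsubseteq1\sqsubseteq2\sqsubseteq\cdots$ has no join, but $\mathbb N^\infty=\mathbb N\cup\{\infty\}$ is. Every discrete poset (only $x\sqsubseteq x$) is a cpo, because its chains are constant, and every map from a discrete cpo is continuous. The map $\mathbb N^\infty\to\{0\sqsubset1\}$ with $n\mapsto0$, $\infty\mapsto1$ is monotone but not continuous: $\infty$ is the join of the $n$, yet the join of their images is $0$.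

**Definition (continuous algebra).** Let $\Sigma$ be a set of operation symbols with finite arities $n\ge0$. A *continuous algebra* is a cpo $A$ with a continuous operation $\sigma_A:A^n\to A$ for every $n$-ary $\sigma\in\Sigma$, where $A^n$ has the coordinatewise order. $\Sigma\text{-}\mathbf{CPO}$ is the category of continuous algebras and continuous homomorphisms. "Homomorphism" will always mean continuous homomorphism.

Joins of chains in $A^n$ are coordinatewise. So for a binary operation continuity says: if $a_j$ and $b_j$ are chains with joins $a$ and $b$, then $a_j\cdot b_j$ is a chain with join $a\cdot b$. Examples are $(\mathbb N^\infty,+)$; $(\mathbb N^\infty,s)$ with $s(n)=n+1$ and $s(\infty)=\infty$; and $(\mathcal P(\mathbb N),\cup)$ ordered by inclusion. For $(\mathbb N^\infty,+)$: if both joins are finite, both chains are eventually constant; if one join is $\infty$, the sums are unbounded or reach $\infty$, so their join is $\infty$.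

**Definition (terms, extended terms, $\infty$-terms).** Fix a countably infinite set $V$ of variables. $T_\Sigma V$ is the set of ordinary terms, and an interpretation $f:V\to A$ induces the homomorphism of $\Sigma$-algebras $f^\sharp:T_\Sigma V\to A$. The set $\mathcal T_\Sigma V$ of *extended terms* is the smallest set that contains $T_\Sigma V$ and contains a formal join $\bigvee_{k\in\mathbb N}t_k$ for every countable collection $(t_k)_{k\in\mathbb N}$ of extended terms which together contain only finitely many variables. If the finiteness condition is dropped, we speak of *$\infty$-terms*.

For a unary $\sigma$ and $x\in V$, $\bigvee_k\sigma^kx$ is an extended term. For distinct variables $v_0,v_1,\dots$ the expression $\bigvee_k\sigma^kv_k$ is an $\infty$-term but not an extended term. Operation symbols are never applied to formal joins: $\sigma(\bigvee_kt_k)$ is not an extended term.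

**Definition (interpretation).** For a continuous algebra $A$ and $f:V\to A$, the partial map $f^@$ from extended terms (or $\infty$-terms) to $A$ is defined as follows.

* (a) $f^@$ extends $f^\sharp$.
* (b) $f^@(\bigvee_kt_k)$ is defined iff each $f^@(t_k)$ is defined and $f^@(t_k)\sqsubseteq f^@(t_{k+1})$ for all $k$; then $f^@(\bigvee_kt_k)=\bigsqcup_kf^@(t_k)$.

In $(\mathbb N^\infty,s)$ the term $\bigvee_k\sigma^kx$ always has the value $\infty$. In $\mathbb N^\infty$ with $\sigma$ the predecessor ($0\mapsto0$, $\infty\mapsto\infty$, which is continuous) and $f(x)=3$, the sequence $3,2,1,0,\dots$ is not a chain, so $f^@(\bigvee_k\sigma^kx)$ is undefined.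

Let $\mathrm{Var}(t)$ be the set of variables of $t$. By induction it is finite for extended terms; for $\infty$-terms it is countable. Also by induction, $f^@(t)$ depends only on $f|_{\mathrm{Var}(t)}$, including whether it is defined.

**Definition (equation, variety).** An *equation* is a formal expression $t=t'$ with $t,t'\in\mathcal T_\Sigma V$. A continuous algebra $A$ *satisfies* it if for every $f:V\to A$ both $f^@(t)$ and $f^@(t')$ are defined and equal. A *variety* is a full subcategory of $\Sigma\text{-}\mathbf{CPO}$ consisting of all continuous algebras that satisfy a given set of equations.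

Since definedness is part of satisfaction, even $t=t$ has content: for $t=\bigvee_k\sigma^kx$ it says that $\sigma^kx\sqsubseteq\sigma^{k+1}x$ always, which by monotonicity amounts to $x\sqsubseteq\sigma x$. More generally, write $t\vee t'\vee t'\vee\cdots$ for the formal join with $t_0=t$ and $t_k=t'$ for $k\ge1$. The equation $t\vee t'\vee t'\vee\cdots=t'$ holds in $A$ iff for all $f$ both $f^@(t),f^@(t')$ are defined and $f^@(t)\sqsubseteq f^@(t')$. So *inequalities are equations*.

**Definition (products, subalgebras, images, HSP-class).**

* (i) The *product* of algebras $A_i$ ($i\in I$) is $\prod_iA_i$ with operations and order coordinatewise. Here $I$ may be empty, and the product is then the one-element algebra.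
* (ii) A *subalgebra* of $A$ is a subobject $m:B\to A$ that is an order-embedding: $x\sqsubseteq y$ iff $m(x)\sqsubseteq m(y)$.
* (iii) A *homomorphic image* of $A$ is given by a surjective homomorphism $e:A\to B$.

An *HSP-class* is a full subcategory of $\Sigma\text{-}\mathbf{CPO}$ closed under homomorphic images, subalgebras and products.

Subalgebras can be seen as subsets. If $m:B\to A$ is an order-embedding homomorphism and $(m(b_k))$ is a chain, then $(b_k)$ is a chain and $m(\bigsqcup b_k)=\bigsqcup m(b_k)$. So, up to isomorphism, subalgebras of $A$ are exactly the subsets closed under the operations and under joins of chains. In the cpo $\mathbb N^\infty$ (empty signature) the subset $\mathbb N$ is not a subalgebra, while the even numbers together with $\infty$ are one. The identity map from the discrete set $\{0,1\}$ to the chain $\{0\sqsubset1\}$ is an injective homomorphism that is not an order-embedding; it does exhibit the chain as a homomorphic image of the discrete set.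

**Definition (generation).** $\langle M\rangle\subseteq A$ is the least subalgebra containing $M\subseteq A$ (the intersection of all such subalgebras). It is *finitely generated* if $M$ is finite and nonempty.

In $(\mathbb N^\infty,s)$ we have $\langle0\rangle=\mathbb N^\infty$: the operation gives all $n$, and the join of the chain gives $\infty$. Two facts will be used constantly. The preimage of a subalgebra under a homomorphism is a subalgebra. Two homomorphisms that agree on $M$ agree on $\langle M\rangle$, because the set where they agree is closed under operations and joins of chains.

## Do closure properties force equations between extended terms?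

Every variety of continuous algebras is an HSP-class; this is known, and a proof is contained in the proof of Theorem 2 below. The converse is a problem from Jiří Adámek, Matěj Dostál, Jiří Velebil, "Varieties of Quantitative or Continuous Algebras (Extended Abstract)", arXiv:2301.01034 (2023):

> Is every HSP-class in $\Sigma\text{-}\mathbf{CPO}$ a variety of continuous algebras?

The answer is no, and the arities in $\Sigma$ decide exactly when.

**Theorem 1.** If $\Sigma$ has a symbol of arity $\ge2$, some HSP-class in $\Sigma\text{-}\mathbf{CPO}$ is not a variety.

**Theorem 4 (dichotomy).** Every HSP-class in $\Sigma\text{-}\mathbf{CPO}$ is a variety if and only if all symbols of $\Sigma$ have arity $\le1$.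

Between these come two structural results: Theorem 2 says which equations do describe HSP-classes, and Theorem 3 gives tests for being a variety. For Theorem 1 it is enough that $V$ is countable and nonempty; from Theorem 2 on we use that $V$ is countably infinite.

## The empty signature, and one unary law, by hand

**No operations.** Let $\Sigma=\emptyset$ and let $K$ be an HSP-class of cpos. It contains the one-element cpo (empty product) and $\emptyset$ (a subalgebra of it). Suppose some $A\in K$ has two elements $a\ne b$. The subset $\{(a,b),(b,a)\}\subseteq A^2$ is discrete, since comparability of its two elements would give $a\sqsubseteq b\sqsubseteq a$. Hence it is a two-element discrete subalgebra of $A^2$. Its powers are discrete and arbitrarily large, so all discrete cpos lie in $K$. Every cpo is the image of its discrete underlying set under the identity map, so $K$ contains all cpos. Thus there are just two HSP-classes: the cpos with at most one element, given by $x=y$, and all cpos, given by no equations. Both are varieties.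

**One unary symbol.** Let $\Sigma=\{\sigma\}$ and look at a law with infinitely many variables: $\bigvee_k\sigma^kv_k=\bigvee_k\sigma^kv_0$. For the left side to be defined we need
$$\sigma^kx\sqsubseteq\sigma^{k+1}y\quad\text{for all }k\text{ and all elements }x,y,$$
because $v_k$ and $v_{k+1}$ are different variables. But then the law holds: for any $x_0,x_1,\dots$ and $z=x_0$ we have
$$\sigma^kx_k\sqsubseteq\sigma^{k+1}z\qquad\text{and}\qquad\sigma^kz\sqsubseteq\sigma^{k+1}x_{k+1},$$
so the two chains interleave and have the same join. By monotonicity of $\sigma$ the displayed condition follows from its case $k=0$. So this law is equivalent to the two-variable inequality $v_0\sqsubseteq\sigma v_1$. With unary operations, a term that passes to a new variable forgets the old one, and here that destroyed the infinitary content. A binary operation can keep all old variables.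

## Where Birkhoff's argument stops: chains using infinitely many generators

For ordinary algebras without order, Birkhoff's theorem says that classes closed under images, subalgebras and products are definable by equations. The sensible first attempt is to copy its proof. Let $A\ne\emptyset$ satisfy all equations valid in $K$, put $X=|A|$ (the underlying set), and let $\eta:X\to F$ be the free $K$-algebra on $X$: $F\in K$, and every map $X\to C\in K$ factors as $h\eta$ for a unique homomorphism $h:F\to C$ (existence is Lemma 5 below). For $Y\subseteq X$ let $F_Y=\langle\eta(Y)\rangle$. For finite $Y$, the equations satisfied by $A$ should give a homomorphism $h_Y:F_Y\to A$ with $h_Y\eta(y)=y$; this works and is Proposition 6. One then glues the $h_Y$ to a surjection $F\to A$ and concludes $A\in K$.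

The gluing is where it stops. It needs $F=\bigcup_{Y\text{ finite}}F_Y$. This union is closed under operations, but not in general under joins of chains. Here is an explicit instance. Let $\Sigma$ be one binary symbol $*$, let $K_1$ be the variety given by $x\sqsubseteq x*y$, and set
$$p_0(x_0)=x_0,\qquad p_{n+1}(x_0,\dots,x_{n+1})=p_n(x_0,\dots,x_n)*x_{n+1}.$$
In the free $K_1$-algebra $F$ on $X=\{x_0,x_1,\dots\}$, the elements $p_n(\eta x_0,\dots,\eta x_n)$ form a chain. Its join $j$ lies in no $F_Y$ with $Y$ finite. Indeed $(\mathcal P(\mathbb N),\cup)$ is in $K_1$, so there is a homomorphism $h:F\to\mathcal P(\mathbb N)$ with $h\eta(x_n)=\{n\}$. For $Y$ finite, $h$ maps $F_Y$ into the subalgebra of all subsets of the finite set $\{n:x_n\in Y\}$, while $h(j)=\bigcup_n\{0,\dots,n\}=\mathbb N$.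

This does not answer the question, since $K_1$ is a variety. It tells us what to exploit: a law about the join of a chain that keeps bringing in new variables. If "finite $Y$" is replaced by "countable $Y$", the gluing does succeed, and that will give Theorem 2.

## What a finite-variable equation can see

This section turns non-definability into a concrete task. Homomorphisms transport values of terms, and an equation between extended terms, tested at one interpretation, only looks at a finitely generated subalgebra.

**Lemma 1.** Let $h:A\to B$ be a homomorphism, $f:V\to A$, and $t$ an extended term or $\infty$-term. If $f^@(t)$ is defined, then $(hf)^@(t)$ is defined and equals $h(f^@(t))$. If $h$ is an order-embedding, then conversely $f^@(t)$ is defined whenever $(hf)^@(t)$ is.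

*Proof.* Induction on $t$. For ordinary terms everything is defined and $(hf)^\sharp=hf^\sharp$. Let $t=\bigvee_kt_k$. If $f^@(t)$ is defined, then the elements $(hf)^@(t_k)=h(f^@(t_k))$ (induction) form a chain because $h$ is monotone, and their join is $h(\bigsqcup_kf^@(t_k))=h(f^@(t))$ because $h$ is continuous. Conversely, let $h$ be an order-embedding and $(hf)^@(t)$ defined. Each $(hf)^@(t_k)$ is defined, so each $f^@(t_k)$ is defined by induction, and by the first part $h(f^@(t_k))=(hf)^@(t_k)\sqsubseteq(hf)^@(t_{k+1})=h(f^@(t_{k+1}))$. Hence $f^@(t_k)\sqsubseteq f^@(t_{k+1})$, and $f^@(t)$ is defined. $\square$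

**Lemma 2.** Let $K$ be a class of continuous algebras and $A$ an algebra all of whose finitely generated subalgebras lie in $K$. Then $A$ satisfies every equation (between extended terms) that all members of $K$ satisfy. Hence $A$ lies in every variety containing $K$.

*Proof.* Let $t=t'$ hold in all members of $K$ and let $f:V\to A$. The set $\mathrm{Var}(t)\cup\mathrm{Var}(t')$ is finite; choose a finite nonempty $W\subseteq V$ containing it. Put $B=\langle f(W)\rangle$, with inclusion $m:B\to A$; then $B\in K$. As $B\neq\emptyset$, there is $f':V\to B$ that agrees with $f$ on $W$. Since $B\in K$, the values $f'^@(t)=f'^@(t')$ are defined and equal. By Lemma 1, $(mf')^@(t)=(mf')^@(t')$ are defined and equal. As $mf'$ and $f$ agree on $W$, these are $f^@(t)$ and $f^@(t')$.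

If a variety contains $K$, its defining equations hold in all members of $K$, hence in $A$, so $A$ is in the variety. $\square$

So Theorem 1 follows once we have **an HSP-class $K$ and an algebra $A\notin K$ all of whose finitely generated subalgebras lie in $K$**.

## An infinitary law that finitely many generators cannot violate

Let $\tau\in\Sigma$ have arity $m\ge2$. Write $x*y:=\tau(x,y,\dots,y)$, and let $p_n$ be as above. Let $K$ be the class of all continuous algebras such that
$$x\sqsubseteq x*y\quad\text{for all elements }x,y,\tag{1}$$
$$\bigsqcup_np_n(x_0,x_1,\dots,x_n)=\bigsqcup_np_n(x_0,x_0,\dots,x_0)\quad\text{for every sequence }(x_n)_{n\in\mathbb N}.\tag{2}$$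
By (1), both sides of (2) are joins of chains. For instance, for $\Sigma=\{*\}$, the algebra $\{1,2,\dots,\infty\}$ with addition is in $K$: in (2) both sides are $\infty$. But $(\mathbb N^\infty,+)$ is not in $K$: for the sequence $0,1,1,1,\dots$ the left side is $\infty$ and the right side is $0$.

**How to choose $A$.** Law (2) is to fail for infinitely many independent elements, and to hold automatically when finitely many generators are given. A natural first candidate is $(\mathcal P(\mathbb N),\cup)$. There (2) fails for the sequence $\{0\},\{1\},\{2\},\dots$, but it already fails in the subalgebra generated by $\{0\}$ and $\{1\}$: the sequence $\{0\},\{1\},\{1\},\dots$ gives $\{0,1\}$ on the left and $\{0\}$ on the right. The way out is the pigeonhole principle. Suppose every element of $\langle M\rangle$ lies above one of finitely many generators. Then in any sequence from $\langle M\rangle$ one generator recurs infinitely often. So let repetition cost something: every overlap between the two factors of a product raises a counter, and when the counter runs away, we land in a top element $T$. Then both sides of (2) become $T$ in every finitely generated subalgebra, while pairwise disjoint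 sets never pay.

### Proof of Theorem 1

**Step 1: $K$ is an HSP-class.** We check the three closure properties. *Products:* operations, order and joins of chains are coordinatewise, so (1) and (2) hold in a product if they hold in each factor. *Subalgebras:* order, operations and joins of chains are inherited. *Images:* let $e:A\to B$ be surjective with $A\in K$. Given $x,y\in B$, pick preimages $x',y'$; then $x'\sqsubseteq x'*y'$ gives $x\sqsubseteq x*y$. Given $(x_n)$ in $B$, pick preimages $x_n'$ of all its members; applying $e$ to (2) for $(x_n')$ gives (2) for $(x_n)$, as $e$ preserves operations and joins of chains.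

**Step 2: the cpo $A$.** We define the carrier of the separating algebra. Its elements are the pairs $(S,k)$ with $\emptyset\neq S\subseteq\mathbb N$ and $k\in\mathbb N$, and one further element $T$. The order is
$$(S,k)\sqsubseteq(S',k')\iff S\subseteq S'\text{ and }k\le k',$$
and $T$ is the greatest element. This is a cpo. A chain containing $T$ has join $T$. For a chain $(S_j,k_j)$ with $(k_j)$ bounded, the join is $(\bigcup_jS_j,\max_jk_j)$. If $(k_j)$ is unbounded, no pair is an upper bound, so $T$ is the only upper bound and hence the join.

**Step 3: the product on $A$.** We define the operation that charges for overlap. Put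
$$(S,k)\cdot(S',k')=\begin{cases}(S\cup S',\;k+k'+|S\cap S'|)&\text{if }S\cap S'\text{ is finite},\\T&\text{otherwise,}\end{cases}\qquad T\cdot a=a\cdot T=T.$$

*Monotone.* Let $S\subseteq U$, $S'\subseteq U'$, $k\le l$, $k'\le l'$. If $U\cap U'$ is infinite, the larger product is $T$. Otherwise $S\cap S'\subseteq U\cap U'$ are both finite, $S\cup S'\subseteq U\cup U'$ and $k+k'+|S\cap S'|\le l+l'+|U\cap U'|$. If one of the larger factors is $T$, the larger product is $T$; and if a smaller factor is $T$, so is the larger one.

*Continuous.* Let $(a_j)$, $(b_j)$ be chains with joins $a$, $b$. If some $a_j$ or $b_j$ is $T$, then the products are eventually $T$, and $ab=T$ too. Now let $a_j=(S_j,k_j)$ and $b_j=(S'_j,k'_j)$ for all $j$.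

* If $a=T$, then $(k_j)$ is unbounded. Each $a_jb_j$ is $T$ or has second component $\ge k_j$, so the only upper bound of the $a_jb_j$ is $T=ab$. The case $b=T$ is the same.
* Otherwise $a=(S,k)$ and $b=(S',k')$ with $S=\bigcup S_j$, $S'=\bigcup S'_j$, and $k_j=k$, $k'_j=k'$ for large $j$. The sets $S_j\cap S'_j$ increase to $S\cap S'$: a number in $S\cap S'$ is in $S_j$ and in $S'_j$ for all large $j$. If $S\cap S'$ is finite, then $S_j\cap S'_j=S\cap S'$ for large $j$, and $\bigsqcup a_jb_j=(S\cup S',k+k'+|S\cap S'|)=ab$. If $S\cap S'$ is infinite, then $ab=T$, and either some $S_j\cap S_j'$ is infinite, so $a_jb_j=T$, or the numbers $|S_j\cap S'_j|$ are finite and unbounded, so the second components of $a_jb_j$ are unbounded. In both cases $\bigsqcup a_jb_j=T$.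

**Step 4: $A$ is a continuous algebra satisfying (1).** We interpret all of $\Sigma$. Put $\tau_A(x_1,\dots,x_m)=x_1\cdot x_2$, which makes sense since $m\ge2$, and let every other operation, constants included, be constant with value $T$. All these operations are continuous. Moreover $x*y=\tau_A(x,y,\dots,y)=x\cdot y$. Since $S\subseteq S\cup S'$, $k\le k+k'+|S\cap S'|$ and $T$ is the top,
$$x\sqsubseteq x\cdot y\quad\text{for all }x,y\in A,$$
which is (1).

**Step 5: $A\notin K$.** Disjoint sets never pay, which violates (2). Let $x_n=(\{n\},0)$. Since $\{0,\dots,n\}\cap\{n+1\}=\emptyset$, induction gives $p_n(x_0,\dots,x_n)=(\{0,\dots,n\},0)$, with join $(\mathbb N,0)$. On the other side, $(\{0\},n)\cdot(\{0\},0)=(\{0\},n+1)$, so $p_n(x_0,\dots,x_0)=(\{0\},n)$, with join $T$. These joins differ.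

**Step 6: every element of a finitely generated subalgebra lies above a generator or is $T$.** This prepares the pigeonhole argument. Let $B=\langle M\rangle$ with $M$ finite nonempty, and put
$$U=\{a\in A:\ a\sqsupseteq d\text{ for some }d\in M\cup\{T\}\}.$$
Then $M\subseteq U$. The set $U$ is upward closed, hence closed under joins of chains. It is closed under $\tau_A$, since $x_1\cdot x_2\sqsupseteq x_1$, and under the other operations, since their value $T$ is in $U$. So $U$ is a subalgebra, and $B\subseteq U$.

**Step 7: every finitely generated subalgebra of $A$ lies in $K$.** We show that both sides of (2) are $T$. Let $(x_n)$ be any sequence in $B$. By Step 6 choose $d_n\in M\cup\{T\}$ with $d_n\sqsubseteq x_n$. The set $M\cup\{T\}$ is finite, so some $d$ equals $d_n$ for infinitely many $n$. By monotonicity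
$$p_n(x_0,\dots,x_n)\sqsupseteq p_n(d_0,\dots,d_n)=:q_n,$$
and $(q_n)$ is a chain by (1).

* If $d=T$, then $q_n=T$ from the first occurrence of $d$ on.
* If $d=(S,k)$, follow the partial products $q_0,q_1,\dots$. From the first occurrence of $d$ on, $q_n$ is $T$ or has first component $\supseteq S$. If $q_n=(R,l)$ with $R\supseteq S$, then $q_n\cdot d$ is $T$ (when $S$ is infinite) or has second component $l+k+|R\cap S|=l+k+|S|\ge l+1$, because $S\ne\emptyset$. Multiplication by another $d_i$ gives $T$ or does not decrease the second component. So if $d$ occurs $r\ge1$ times among $d_0,\dots,d_n$, then $q_n=T$ or the second component of $q_n$ is at least $r-1$. As $r\to\infty$, the only upper bound of $(q_n)$ is $T$.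

In both cases $\bigsqcup_np_n(x_0,\dots,x_n)=T$. This holds for every sequence in $B$, in particular for the constant sequence $x_0,x_0,\dots$. So both sides of (2) are $T$. Law (1) is inherited from $A$, and joins of chains in $B$ are those of $A$. Hence $B\in K$.

**Step 8: conclusion.** By Step 7 and Lemma 2, $A$ lies in every variety containing $K$. By Step 5, $A\notin K$. So the HSP-class $K$ is not a variety, and Theorem 1 is proved. $\blacksquare$

**Remark (the counter can be dropped).** Step 7 only needs that repetition ends in $T$. The following smaller algebra $A'$ therefore serves as well: its elements are the nonempty subsets of $\mathbb N$ ordered by inclusion and a new top $T$; $S\cdot S'=S\cup S'$ if $S\cap S'=\emptyset$, and all other products are $T$; the operations of $\Sigma$ are defined from $\cdot$ and $T$ as in Step 4. *Cpo:* a chain of sets has its union as join. *Monotone:* if the larger sets are disjoint, so are the smaller ones; otherwise the larger product is $T$. *Continuous:* let $S_j\uparrow S$ and $S'_j\uparrow S'$. If $S\cap S'=\emptyset$, all $S_j\cap S_j'$ are empty and $\bigcup(S_j\cup S'_j)=S\cup S'$. If $n\in S\cap S'$, then $n\in S_j\cap S'_j$ for large $j$,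 so the products are eventually $T$. If $T$ occurs in one of the chains, the products are eventually $T$. *Law (1)* is clear. *$A'\notin K$:* for $x_n=\{n\}$ the two sides of (2) are $\mathbb N$ and $T$. *Finitely generated subalgebras:* Step 6 holds word for word. In Step 7, if $d=S$ recurs, then after its first occurrence $q_n$ is $T$ or contains $S\neq\emptyset$, so at its second occurrence the product is $T$; hence both sides of (2) are $T$.

## Dense subsets and continuity of term evaluation

We now find out which equations do capture HSP-classes and when finitely many variables suffice. Since extended terms do not allow operations on top of joins, we must often pass from "closed under operations" to "closed under operations and joins of chains".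

**Definition (dense).** For a subset $D$ of a cpo $B$, let $\overline D$ be the least subset that contains $D$ and is closed under joins of chains. $D$ is *dense* if $\overline D=B$. A homomorphism is *dense* if its image is dense.

Over the empty signature, the inclusion of the discrete set $\mathbb N$ into $\mathbb N^\infty$ is a dense homomorphism that is not surjective: $\infty$ is the join of $0\sqsubseteq1\sqsubseteq\cdots$.

**Lemma 3.** (a) If $S\subseteq B^n$ is closed under joins of chains and $D^n\subseteq S$, then $\overline D^{\,n}\subseteq S$. (b) The same holds for $S\subseteq B^V$ with $V$ countably infinite: if $S$ is closed under joins of chains and $D^V\subseteq S$, then $\overline D^{\,V}\subseteq S$. (c) If $B$ is a continuous algebra and $D$ is closed under operations, then $\overline D$ is a subalgebra.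

*Proof.* (a) We replace one coordinate after the other: by induction on $i$, we show $(a_1,\dots,a_i,d_{i+1},\dots,d_n)\in S$ for all $a_j\in\overline D$ and $d_j\in D$. The case $i=0$ is $D^n\subseteq S$. For $i\ge1$ fix all coordinates but the $i$-th. The set of all $b\in B$ with $(a_1,\dots,a_{i-1},b,d_{i+1},\dots,d_n)\in S$ contains $D$ by the induction hypothesis. It is closed under joins of chains: a chain $b_j$ with join $b$ gives a chain of tuples whose join is the tuple with $b$. So it contains $\overline D$. The case $i=n$ is the claim.

(b) Enumerate $V=\{v_0,v_1,\dots\}$. Exactly as in (a), for all $n$ and all $a_j\in\overline D$, $d_j\in D$,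
$$s_n:=(a_0,\dots,a_{n-1},d_n,d_{n+1},\dots)\in S.$$
Let $a\in\overline D^{\,V}$. We can choose $d_j\in D$ with $d_j\sqsubseteq a_j$: the set of elements of $B$ that lie above some element of $D$ contains $D$ and is upward closed, hence closed under joins of chains, so it contains $\overline D$. With this choice $s_n\sqsubseteq s_{n+1}$, since they differ only in coordinate $n$, where $d_n\sqsubseteq a_n$. Each coordinate $j$ of $s_n$ equals $a_j$ once $n>j$. So the chain $(s_n)$ has join $a$, and $a\in S$.

(c) Let $\sigma$ be $n$-ary. The set $S=\{a\in B^n:\sigma_B(a)\in\overline D\}$ is closed under joins of chains as $\sigma_B$ is continuous, and contains $D^n$. By (a), $\overline D^{\,n}\subseteq S$. $\square$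

**Lemma 4.** Let $f_0\sqsubseteq f_1\sqsubseteq\cdots$ in $B^V$ have join $f$, and let $t$ be an $\infty$-term with all $f_k^@(t)$ defined. Then $f_k^@(t)\sqsubseteq f_{k+1}^@(t)$, and $f^@(t)$ is defined and equals $\bigsqcup_kf_k^@(t)$. Hence, for an equation $t=t'$ between $\infty$-terms, the set of all $f\in B^V$ with $f^@(t),f^@(t')$ defined and equal is closed under joins of chains.

*Proof.* Induction on $t$. For an ordinary term, $g\mapsto g^\sharp(t)$ is a continuous map $B^V\to B$, being composed of projections and continuous operations. Let $t=\bigvee_jt_j$. Since $f_k^@(t)$ is defined, all $f_k^@(t_j)$ are defined and increase in $j$; by induction they increase in $k$, and $f^@(t_j)=\bigsqcup_kf_k^@(t_j)$ is defined. Therefore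
$$f^@(t_j)=\bigsqcup_kf_k^@(t_j)\sqsubseteq\bigsqcup_kf_k^@(t_{j+1})=f^@(t_{j+1}),$$
so $f^@(t)$ is defined. Also $f_k^@(t)=\bigsqcup_jf_k^@(t_j)\sqsubseteq\bigsqcup_jf_{k+1}^@(t_j)=f_{k+1}^@(t)$. Finally, interchanging joins,
$$f^@(t)=\bigsqcup_j\bigsqcup_kf_k^@(t_j)=\bigsqcup_k\bigsqcup_jf_k^@(t_j)=\bigsqcup_kf_k^@(t);$$
both iterated joins are the least upper bound of the whole family $f_k^@(t_j)$. The last statement of the lemma follows by applying this to $t$ and $t'$. $\square$

## Free algebras of an HSP-class

**Definition (free $K$-algebra, directed colimit).** A *free $K$-algebra* on a set $X$ is an algebra $F_KX\in K$ with a map $\eta:X\to F_KX$ such that for every map $\varphi:X\to C$ with $C\in K$ there is a unique homomorphism $h:F_KX\to C$ with $h\eta=\varphi$. A *directed colimit* is a colimit of a diagram indexed by a directed poset, that is, a nonempty poset in which any two elements have an upper bound.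

*Examples.* For one unary symbol and $K$ given by $x\sqsubseteq\sigma x$, the free $K$-algebra on $\{x\}$ is $(\mathbb N^\infty,s)$ with $\eta(x)=0$: given $c\in C\in K$, the map $n\mapsto\sigma^nc$, $\infty\mapsto\bigsqcup_n\sigma^nc$ is continuous and preserves $\sigma$ (at $\infty$: $\sigma(\bigsqcup\sigma^nc)=\bigsqcup\sigma^{n+1}c=\bigsqcup\sigma^nc$). It is the only such homomorphism as $\mathbb N^\infty=\langle0\rangle$. For directed colimits, take the empty signature and the finite chains $\{0\sqsubset\cdots\sqsubset n\}$ with inclusions. Their colimit is $\mathbb N^\infty$: a cocone to $C$ is a monotone map $\mathbb N\to C$, and it extends uniquely to a continuous map $\mathbb N^\infty\to C$. So the images of the diagram need not cover the colimit.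

**Lemma 5.** (a) $\Sigma\text{-}\mathbf{CPO}$ has all small colimits. (b) If $K$ is an HSP-class, every set $X$ has a free $K$-algebra $\eta:X\to F_KX$, and $F_KX=\langle\eta(X)\rangle$. (c) For $\emptyset\ne Y\subseteq X$, the canonical map $F_KY\to F_KX$ is an order-embedding onto $\langle\eta(Y)\rangle=:F_Y$. So $F_Y$ is free on $Y$.

*Proof.* **Size bound.** We show that an algebra generated by a set $M$ of $\mu$ elements has at most $\lambda:=(\mu+|\Sigma|+\aleph_0)^{\aleph_0}$ elements. Note $\lambda^{\aleph_0}=\lambda$ and $\lambda\ge2^{\aleph_0}\ge\aleph_1$. Let $M_0=M$; let $M_{\alpha+1}$ be $M_\alpha$ together with all values of operations on $M_\alpha$ and all joins of chains in $M_\alpha$; take unions at limit steps. By induction $|M_\alpha|\le\lambda$ for $\alpha\le\omega_1$: there are at most $|\Sigma|\cdot\lambda$ applications of operations, at most $\lambda^{\aleph_0}=\lambda$ chains, and unions over at most $\aleph_1\le\lambda$ indices. The set $M_{\omega_1}$ is closed under operations and joins of chains, since countably many of its elements lie in a common $M_\alpha$ with $\alpha<\omega_1$. So $M_{\omega_1}=\langle M\rangle$.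

**(b)** By the size bound there is, up to isomorphism, only a set of pairs $(C,\varphi)$ with $C\in K$, $\varphi:X\to C$ and $C=\langle\varphi(X)\rangle$. Let $P$ be the product of the algebras $C$ over a representative set of such pairs, let $\eta(x)=(\varphi(x))_{(C,\varphi)}\in P$, and let $F_KX=\langle\eta(X)\rangle\subseteq P$. This is in $K$, as a subalgebra of a product. Given $\varphi:X\to C\in K$, the subalgebra $\langle\varphi(X)\rangle$ is in $K$ and isomorphic to a representative, so a projection of $P$, restricted to $F_KX$ and followed by this isomorphism and the inclusion, is a homomorphism $h$ with $h\eta=\varphi$. It is unique because $F_KX$ is generated by $\eta(X)$.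

**(a)** Let $(D_i)$ be a small diagram. Every cocone $(c_i:D_i\to C')$ factors through $C=\langle\bigcup_ic_i(D_i)\rangle\subseteq C'$, and by the size bound there is, up to isomorphism, only a set of cocones $(c_i:D_i\to C)$ with $C=\langle\bigcup c_i(D_i)\rangle$. These induce a cocone to the product of representatives. Let $L$ be the subalgebra of this product generated by the images of the $D_i$. As in (b), every cocone factors through $L$ via a projection, and uniquely, since $L$ is generated by the images. So $L$ is the colimit.

**(c)** Let $i:Y\to X$ be the inclusion and $r:X\to Y$ a retraction, which exists as $Y\neq\emptyset$. They induce homomorphisms $i_*:F_KY\to F_KX$ and $r_*:F_KX\to F_KY$. The composite $r_*i_*$ fixes the generators of $F_KY$, so it is the identity. Hence $i_*(a)\sqsubseteq i_*(b)$ implies $a=r_*i_*(a)\sqsubseteq r_*i_*(b)=b$, and $i_*$ is an order-embedding. Its image is a subalgebra, isomorphic to $F_KY$ via $i_*$ and therefore generated by $\eta(Y)$. $\square$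

From now on we call an equation between extended terms a *fin-equation* and one between $\infty$-terms an *$\infty$-equation*. "fin-small" means finite, "$\infty$-small" means countable, and a fin-term is an extended term. Let $\kappa\in\{\text{fin},\infty\}$. The next result is the exact content of "satisfying all equations of $K$": it is an extension property.

**Proposition 6.** Let $K$ be an HSP-class and $A$ an algebra. Then $A$ satisfies all $\kappa$-equations valid in $K$ iff for every nonempty $\kappa$-small set $X$, every map $\varphi:X\to A$ extends to a homomorphism $h:F_KX\to A$ with $h\eta=\varphi$.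

*Proof.* As $V$ is countably infinite, we may take $X\subseteq V$. Fix a retraction $r:V\to X$, and put $F=F_KX$ and $f_0=\eta r:V\to F$.

**Step 1 (⇐): the extension property gives the equations.** Let $t=t'$ be a $\kappa$-equation valid in $K$ and $f:V\to A$. Choose a nonempty $\kappa$-small $X\subseteq V$ containing $\mathrm{Var}(t)\cup\mathrm{Var}(t')$, and let $h:F\to A$ satisfy $h\eta=f|_X$. Since $F\in K$, the values $f_0^@(t)=f_0^@(t')$ are defined and equal. By Lemma 1, $(hf_0)^@(t)=(hf_0)^@(t')$ are defined and equal. On $X$ we have $hf_0=h\eta=f$, so these are $f^@(t)$ and $f^@(t')$.

For (⇒), let $A$ satisfy all $\kappa$-equations valid in $K$, let $\varphi:X\to A$, and put $g=\varphi r:V\to A$.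

**Step 2: every element of $F$ is the value of a $\kappa$-term.** This lets us define $h$ by evaluating terms. Let $D=f_0^\sharp(T_\Sigma X)$, and let $W$ be the set of all defined values $f_0^@(t)$ with $t$ a $\kappa$-term with variables in $X$. The set $D$ is closed under operations, so $\overline D$ is a subalgebra (Lemma 3(c)); it contains $\eta(X)$, so $\overline D=F$. Clearly $D\subseteq W$. And $W$ is closed under joins of chains: if the elements $f_0^@(t_k)$ form a chain, then $\bigvee_kt_k$ is again a $\kappa$-term, since all variables lie in the $\kappa$-small set $X$, and its value is the join. So $W\supseteq\overline D=F$.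

**Step 3: inequalities in $F$ transfer to $A$.** This gives well-definedness and monotonicity. Let $t,t'$ be $\kappa$-terms with variables in $X$ such that $f_0^@(t)\sqsubseteq f_0^@(t')$ are defined. For $C\in K$ and $f:V\to C$ let $k:F\to C$ be the homomorphism with $k\eta=f|_X$. As $kf_0$ and $f$ agree on $X$, Lemma 1 shows that $f^@(t)=k(f_0^@(t))$ and $f^@(t')=k(f_0^@(t'))$ are defined, and $f^@(t)\sqsubseteq f^@(t')$. So all members of $K$ satisfy the $\kappa$-equation
$$t\vee t'\vee t'\vee\cdots=t'.$$
Hence so does $A$, and $g^@(t)\sqsubseteq g^@(t')$ are defined.

**Step 4: definition of $h$.** Put $h(f_0^@(t)):=g^@(t)$. By Step 2 this covers all of $F$. By Step 3 (with $t'=t$) the right side is defined. If $f_0^@(t)=f_0^@(t')$, Step 3 in both directions gives $g^@(t)=g^@(t')$, so $h$ is well defined; and Step 3 says it is monotone.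

**Step 5: $h$ is a continuous homomorphism with $h\eta=\varphi$.** *Joins of chains:* a chain in $F$ has the form $(f_0^@(t_k))$. Its join is $f_0^@(\bigvee_kt_k)$, which $h$ maps to $g^@(\bigvee_kt_k)=\bigsqcup_kg^@(t_k)$. *Operations on $D$:* on $D$ the map $h$ is $f_0^\sharp(s)\mapsto g^\sharp(s)$, so
$$h(\sigma(f_0^\sharp(s_1),\dots,f_0^\sharp(s_n)))=g^\sharp(\sigma(s_1,\dots,s_n))=\sigma(hf_0^\sharp(s_1),\dots,hf_0^\sharp(s_n)).$$
*Operations on $F$:* the set of all $a\in F^n$ with $h(\sigma(a))=\sigma(h(a_1),\dots,h(a_n))$ is closed under joins of chains, as both sides are continuous in $a$, and it contains $D^n$. By Lemma 3(a) it is $\overline D^{\,n}=F^n$. Finally, for $x\in X$, $h(\eta(x))=h(f_0^\sharp(x))=g(x)=\varphi(x)$. $\square$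

**Remark 7.** The proof of (⇒) for a given $X\subseteq V$ uses only equations with variables in $X$.

## HSP-classes are the classes of $\infty$-equations

**Theorem 2.** HSP-classes are exactly the classes defined by equations between $\infty$-terms, i.e. extended terms without the finiteness condition on variables. Every HSP-class is moreover closed under homomorphisms with dense image.

For example, the class $K$ of Theorem 1 is given by $v_0\sqsubseteq v_0*v_1$ and $\bigvee_np_n(v_0,\dots,v_n)=\bigvee_np_n(v_0,\dots,v_0)$ with distinct variables $v_0,v_1,\dots$.

*Proof.* **Step 1: classes defined by $\infty$-equations are HSP.** Since fin-equations are $\infty$-equations, this includes varieties. Let $t=t'$ be one of the equations.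

*Subalgebras.* Let $m:B\to A$ be an order-embedding homomorphism, where $A$ satisfies $t=t'$, and let $f:V\to B$. Then $(mf)^@(t)=(mf)^@(t')$ are defined. By Lemma 1 for embeddings, $f^@(t)$ and $f^@(t')$ are defined, and $m$ takes the same value on them. As $m$ is injective, they are equal.

*Images.* Let $e:A\to B$ be surjective and $f:V\to B$. Lift $f$ to $f':V\to A$ with $ef'=f$ and apply Lemma 1 to the defined equal values $f'^@(t)=f'^@(t')$.

*Products.* For $f:V\to\prod A_i$ with projections $\pi_i$, induction on $t$ shows: $f^@(t)$ is defined iff all $(\pi_if)^@(t)$ are, and then $\pi_if^@(t)=(\pi_if)^@(t)$. For ordinary terms this is clear; for formal joins it holds as order and joins of chains are coordinatewise. So $t=t'$ passes to products.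

**Step 2: every HSP-class is defined by the $\infty$-equations valid in it.** This is the gluing of Birkhoff's argument, done with countable sets. Let $K$ be an HSP-class and let $A$ satisfy all $\infty$-equations valid in $K$. If $A=\emptyset$, then $A$ is a subalgebra of the empty product, so $A\in K$. Otherwise let $X=|A|$ and $F=F_KX$. For nonempty countable $Y\subseteq X$, the algebra $F_Y\subseteq F$ is free on $Y$ (Lemma 5(c)), so by Proposition 6 there is a homomorphism $h_Y:F_Y\to A$ with $h_Y\eta(y)=y$ for $y\in Y$. It is unique as $F_Y=\langle\eta(Y)\rangle$. Therefore, for $Y\subseteq Y'$, $h_{Y'}$ extends $h_Y$.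

The union $\bigcup_YF_Y$ contains $\eta(X)$. It is closed under operations and joins of chains: finitely many elements, or the members of a chain, lie in sets $F_{Y_0},F_{Y_1},\dots$, hence in $F_Y$ for the countable set $Y=\bigcup_kY_k$; constants lie in every $F_Y$. So it is all of $F$. The $h_Y$ have a common extension $h:F\to A$ (two of them agree on $F_Y\cap F_{Y'}$ since both are restrictions of $h_{Y\cup Y'}$). It is a continuous homomorphism, because any finite set of elements, and any chain with its join, lies in one $F_Y$. It is surjective, since $h(\eta(a))=a$. So $A$ is a homomorphic image of $F\in K$, and $A\in K$.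

**Step 3: closure under dense images.** Let $K$ be an HSP-class, $A\in K$, and $e:A\to B$ dense; put $D=e(A)$. Let $t=t'$ be an $\infty$-equation valid in $K$, and let $S$ be the set of all $f\in B^V$ with $f^@(t),f^@(t')$ defined and equal. Then $D^V\subseteq S$: lift $f:V\to D$ to $A$ and use Lemma 1. And $S$ is closed under joins of chains by Lemma 4. By Lemma 3(b), $S\supseteq\overline D^{\,V}=B^V$. So $B$ satisfies all $\infty$-equations valid in $K$, and $B\in K$ by Step 2. $\blacksquare$

## Four equivalent conditions for an HSP-class to be a variety

**Theorem 3.** For an HSP-class $K$ the following are equivalent: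

* (i) $K$ is a variety;
* (ii) $K$ is closed under directed colimits in $\Sigma\text{-}\mathbf{CPO}$;
* (iii) $A\in K$ whenever all finitely generated subalgebras of $A$ are in $K$;
* (iv) $A\in K$ whenever every map $X\to A$ with $X$ finite nonempty extends to a homomorphism $F_KX\to A$, where $F_KX$ is the free $K$-algebra on the set $X$.

*Proof.* In (iv), "extends" means $h\eta=\varphi$; we call the hypothesis of (iv) the *extension property* of $A$.

**Step 1: (i)⇔(iv).** This is a translation. $K$ is a variety iff it contains every algebra satisfying all fin-equations valid in $K$: if $K$ is defined by some set of equations, these are among the valid ones, and the converse is clear. By Proposition 6 with $\kappa=\text{fin}$, the algebras satisfying all fin-equations valid in $K$ are exactly those with the extension property.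

**Step 2: (i)⇒(iii).** This is Lemma 2, applied to the variety $K$ itself.

**Step 3: (iii)⇒(iv).** We show that the finitely generated subalgebras of an algebra with the extension property are dense images. Let $A$ have the extension property and let $B=\langle X\rangle\subseteq A$ with $X\subseteq A$ finite nonempty. Let $h:F_KX\to A$ extend the inclusion $X\to A$. The set $h^{-1}(B)$ is a subalgebra containing $\eta(X)$, so it is $F_KX$, and $h$ maps into $B$. The image $h(F_KX)$ is closed under operations, so $\overline{h(F_KX)}$ is a subalgebra by Lemma 3(c). It contains $X$ and is contained in $B=\langle X\rangle$, so it equals $B$. Thus $h:F_KX\to B$ is dense, and $B\in K$ by Theorem 2. As $B$ was an arbitrary finitely generated subalgebra, $A\in K$ by (iii).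

**Step 4: (i)⇒(ii).** We check the defining equations first on the images of the diagram and then on their closure. Let $C$ be a directed colimit of algebras $A_i\in K$ with cocone $c_i:A_i\to C$, and let $D=\bigcup_ic_i(A_i)$. By directedness, finitely many elements of $D$ come from one $A_i$, so $D$ is closed under operations (constants too, as the index poset is nonempty). By Lemma 3(c), $\overline D$ is a subalgebra. The cocone factors through the inclusion $j:\overline D\to C$, so there is $u:C\to\overline D$ with $ju\,c_i=c_i$ for all $i$. By the uniqueness in the universal property $ju=\mathrm{id}_C$. Hence $j$ is surjective and $\overline D=C$.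

Now let $t=t'$ be one of the defining equations of $K$, with variables in a finite nonempty $X\subseteq V$. Let $S\subseteq C^X$ be the set of assignments for which both sides are defined and equal; this makes sense as only the values on $X$ matter. An element of $D^X$ factors as $X\to A_i\to C$ for some $i$, by directedness and finiteness of $X$. Extend $X\to A_i$ to $V\to A_i$. As $A_i$ satisfies $t=t'$, Lemma 1 applied to $c_i$ gives $D^X\subseteq S$. By Lemma 4 (extend assignments from $X$ to $V$ along a retraction $V\to X$), $S$ is closed under joins of chains. By Lemma 3(a), $S\supseteq\overline D^{\,X}=C^X$. So $C$ satisfies $t=t'$, and $C\in K$.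

**Step 5: (ii)⇒(iv).** The finite pieces are glued in the colimit rather than in $F_K|A|$. Let $A$ have the extension property. If $A=\emptyset$, then $A\in K$ as a subalgebra of the empty product. Otherwise the algebras $F_KY$, for $Y\subseteq|A|$ finite nonempty, with the canonical homomorphisms for $Y\subseteq Y'$, form a directed diagram in $K$. Its colimit $C$ exists by Lemma 5(a) and is in $K$ by (ii). Let $h_Y:F_KY\to A$ extend the inclusion $Y\to A$. For $Y\subseteq Y'$ the composite $F_KY\to F_KY'\to A$ agrees with $h_Y$ on generators, hence everywhere; so the $h_Y$ form a cocone and induce a homomorphism $h:C\to A$. It is surjective, as $a=h_{\{a\}}(\eta(a))$ for every $a\in A$. So $A\in K$.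

We have shown (i)⇔(iv), (i)⇒(iii)⇒(iv) and (i)⇒(ii)⇒(iv). $\blacksquare$

## Arities at most one: chains that change generator collapse

**Proof of Theorem 4.** If some arity is $\ge2$, Theorem 1 gives an HSP-class that is not a variety. Now let all arities be $\le1$, let $K$ be an HSP-class, and verify condition (iv) of Theorem 3. Let $A$ have the extension property; if $A=\emptyset$, then $A\in K$, so let $A\ne\emptyset$. Put $X=|A|$ and $F=F_KX$. For finite nonempty $Y\subseteq X$ let $h_Y:F_Y\to A$ be the homomorphism with $h_Y\eta(y)=y$; it exists because $F_Y$ is free on $Y$ (Lemma 5(c)), and it is unique by generation. Write $F_x$ for $F_{\{x\}}$.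

The plan is Birkhoff's gluing again, now on one-generator pieces. The critical point is a chain that keeps changing its generator, and the interleaving seen by hand for $\bigvee_k\sigma^kv_k$ handles it.

**Step 1: a monotone map on the union of the one-generator pieces.** Put
$$E=\bigcup_{x\in X}F_x,\qquad h:E\to A,\quad h|_{F_x}=h_{\{x\}}.$$
Let $e\in F_x$, $e'\in F_y$ and $e\sqsubseteq e'$. Both lie in $F_{\{x,y\}}$, and $h_{\{x,y\}}$ extends $h_{\{x\}}$ and $h_{\{y\}}$, so
$$h_{\{x\}}(e)=h_{\{x,y\}}(e)\sqsubseteq h_{\{x,y\}}(e')=h_{\{y\}}(e').$$
If $e=e'$, the same holds in the other direction. So $h$ is well defined and monotone.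

**Step 2: operations.** Here the arity hypothesis enters. A unary operation maps each $F_x$ into itself, and constants lie in every $F_x$. So $E$ is closed under operations, and $h$ preserves them, because each $h_{\{x\}}$ does.

**Step 3: $E$ is closed under joins of chains in $F$, and $h$ preserves them.** Let $e_0\sqsubseteq e_1\sqsubseteq\cdots$ with $e_k\in F_{x_k}$. If $x_k$ is eventually constant, equal to $x$, the claim holds because $F_x$ is a subalgebra and $h_{\{x\}}$ is continuous. Otherwise $x_k\neq x_{k+1}$ for infinitely many $k$.

For a map $\rho:X\to X$ let $\hat\rho:F\to F$ be the homomorphism with $\hat\rho\eta=\eta\rho$. On $F_x=\langle\eta(x)\rangle$ it is determined by $\hat\rho\eta(x)=\eta(\rho(x))$, so it depends only on $\rho(x)$; in particular it is the identity on $F_x$ if $\rho(x)=x$. Fix $z\in X$, let $\gamma$ be the constant map with value $z$, and put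
$$e'_k=\hat\gamma(e_k).$$
This is a chain in $F_z$, since $\hat\gamma$ is monotone and maps the generators of each $F_x$ into $F_z$. Consider $k$ with $x_k\ne x_{k+1}$.

* Let $\rho(x_k)=z$ and let $\rho$ fix all other elements. Then $\hat\rho(e_k)=e'_k$, since $\rho$ and $\gamma$ agree at $x_k$, and $\hat\rho(e_{k+1})=e_{k+1}$, since $\rho$ fixes $x_{k+1}$. Applying $\hat\rho$ to $e_k\sqsubseteq e_{k+1}$ gives $e'_k\sqsubseteq e_{k+1}$.
* Let $\rho(x_{k+1})=z$ and let $\rho$ fix all other elements. In the same way, $e_k\sqsubseteq e'_{k+1}$.

There are infinitely many such $k$. So for every $n$ we find such a $k\ge n$, and then $e_n\sqsubseteq e_k\sqsubseteq e'_{k+1}$ and $e'_n\sqsubseteq e'_k\sqsubseteq e_{k+1}$. The chains $(e_k)$ and $(e'_k)$ are mutually cofinal, and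
$$\bigsqcup_ke_k=\bigsqcup_ke'_k\in F_z\subseteq E.$$
All these elements lie in $E$ and $h$ is monotone on $E$, so $(h(e_k))$ and $(h(e'_k))$ are mutually cofinal as well. Therefore
$$h\Big(\bigsqcup_ke_k\Big)=h_{\{z\}}\Big(\bigsqcup_ke'_k\Big)=\bigsqcup_kh(e'_k)=\bigsqcup_kh(e_k).$$

**Step 4: conclusion.** By Steps 2 and 3, $E$ is a subalgebra of $F$ containing $\eta(X)$, so $E=F$, and $h:F_KX\to A$ is a continuous homomorphism. It is surjective since $h(\eta(a))=a$. Hence $A\in K$. This verifies (iv), and $K$ is a variety by Theorem 3.

**Step 5: two variables suffice.** The argument also bounds the number of variables. Only sets $Y$ with $|Y|\le2$ were used. Fix a two-element set $\{v,w\}\subseteq V$. If $A$ satisfies all fin-equations valid in $K$ with variables in $\{v,w\}$, then by Remark 7 every map $X\to A$ with $X\subseteq\{v,w\}$ nonempty extends to $F_KX$, and so the same holds for every set $X$ with one or two elements. Steps 1–4 then give $A\in K$ (the case $A=\emptyset$ is as before). So, when all arities are $\le1$, $K$ is even definable by equations with at most two variables. $\blacksquare$
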